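# Strictly increasing annealed Lyapunov exponents for the parabolic Anderson model in a three-dimensional exclusion process

## A two-state catalyst, computed by hand

Start with one site. Let $\xi(t)\in\{0,1\}$ be the Markov chain that flips at rate $1$ in both directions, started from the uniform law, and let $v$ grow only while the catalyst is present: $v'(t)=\xi(t)v(t)$, $v(0)=1$. Then $v(t)=\exp\int_0^t\xi(s)\,ds$. For $p>0$ put $m_p(t)(i)=\mathbb E_i[v(t)^p]$, where $i\in\{0,1\}$ is the starting state. Conditioning on the chain during a short initial time interval gives the linear system $m_p'=M_pm_p$, $m_p(0)=(1,1)$, with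
$$M_p=\begin{pmatrix}-1&1\\1&p-1\end{pmatrix},\qquad \mathrm{tr}\,M_p=p-2,\quad \det M_p=-p .$$
The larger eigenvalue is $\Lambda(p)=\frac12\big(p-2+\sqrt{p^2+4}\big)$. The off-diagonal entries are positive, so its eigenvector is positive and is not orthogonal to $(1,1)$. Hence $\frac1t\log\mathbb E[v(t)^p]\to\Lambda(p)$. With $\lambda_p=\Lambda(p)/p$ we read off
$$\lambda_1=\tfrac{\sqrt5-1}2\approx0.618,\qquad\lambda_2=\tfrac{\sqrt2}2\approx0.707,\qquad\lambda_3=\tfrac{1+\sqrt{13}}6\approx0.768 .$$
The exponents increase strictly: higher moments are carried by rarer histories of $\xi$.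

There is a second way to see $\lambda_2>\lambda_1$, which never computes $\lambda_2$. Let $P$ be the law of $\xi$ on $[0,T]$ and tilt it by $dQ/dP=v(T)/\mathbb E[v(T)]$. Recall that the relative entropy is $H(Q|P)=E^Q\log\frac{dQ}{dP}\ge0$. Since $\log v(T)=\log\mathbb E[v(T)]+\log\frac{dQ}{dP}$, Jensen's inequality gives
$$\mathbb E[v(T)^2]=\mathbb E[v(T)]\,E^Q[v(T)]\ge\mathbb E[v(T)]\,e^{E^Q\log v(T)}=\big(\mathbb E[v(T)]\big)^2e^{H(Q|P)} .\tag{1}$$
So $2\lambda_2\ge2\lambda_1+h$, where $h$ is the entropy per unit time. Here $h$ can be computed: $H(Q|P)=E^Q\int_0^T\xi-\log\mathbb E[v(T)]$, and $E^Q\int_0^T\xi$ is the $p$-derivative of $\log\mathbb E[v(T)^p]$ at $p=1$. The convex functions $p\mapsto\frac1T\log\mathbb E[v(T)^p]$ converge to the differentiable function $\Lambda$, so their derivatives converge too, and $h=\Lambda'(1)-\Lambda(1)=1-\frac2{\sqrt5}\approx0.106$. The bound says $2\lambda_2\ge\frac3{\sqrt5}\approx1.342$. The truth is $\sqrt2\approx1.414$.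

Now replace the single site by $\mathbb Z^3$, the two-state chain by a system of moving particles, and let the growing quantity diffuse. The mass at a site is then an average over the positions of a random walker who collects the catalyst. If we tilt by this average, we see only the catalyst and not the walker. Does the tilted catalyst still differ from the untilted one by an entropy that is visible at the exponential scale?

## The exclusion catalyst in dimension three

Let $\rho\in(0,1)$. The simple symmetric exclusion process (SSEP) $\xi=(\xi(x,t))_{x\in\mathbb Z^3,t\ge0}$ with values in $\{0,1\}$ consists of particles that attempt jumps at rate $1$ to a uniformly chosen nearest neighbor. A jump is suppressed when the target is occupied. It starts from $\nu$, the Bernoulli($\rho$) product measure on $\{0,1\}^{\mathbb Z^3}$, which is an equilibrium. For $\kappa>0$ the parabolic Anderson model (PAM) is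
$$\frac{\partial}{\partial t}u(x,t)=\kappa\Delta u(x,t)+\xi(x,t)u(x,t),\qquad u(x,0)=1,\qquad \Delta f(x)=\sum_{\|y-x\|=1}[f(y)-f(x)],$$
and its annealed Lyapunov exponents are $\lambda_p(\kappa,\rho)=\lim_{t\to\infty}\frac1{pt}\log\mathbb E(u(0,t)^p)$, $p\in\mathbb N$, with $\mathbb E$ the expectation over $\xi$. The model is called intermittent if $\lambda_1<\lambda_2<\lambda_3<\cdots$.

The problem is taken from J. Gaertner, F. den Hollander, G. Maillard, "Intermittency on catalysts: three-dimensional simple symmetric exclusion", arXiv:0812.3311 (2008). The following facts may be used. The limits $\lambda_p$ exist. The map $p\mapsto p\lambda_p$ is convex, so that strict inequality for $p=2$ implies it for all $p\ge2$. In $d\ge3$ the random walk is transient and $\rho<\lambda_p<1$. It is also given that in $d=3$ the model is intermittent for sufficiently small $\kappa$ and for all $\kappa>\kappa_0(\rho)$; the conjecture was that it is intermittent for every $\kappa$. We shall use existence, convexity and $\lambda_1>0$, and treat all $\kappa$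 at once.

**Theorem 1.** Let $d=3$, $\rho\in(0,1)$, $\kappa>0$. Then $\lambda_p(\kappa,\rho)>\lambda_{p-1}(\kappa,\rho)$ for all integers $p\ge2$.

**Theorem 2.** There is $c=c(\kappa,\rho)>0$ such that for every real $p>1$
$$\liminf_{t\to\infty}\frac1{pt}\log\mathbb E\big(u(0,t)^p\big)\ge\lambda_1+c\Big(\frac{p-1}p\Big)^2 .$$
For integers $p\ge2$, $\lambda_p-\lambda_{p-1}\ge\frac{2(\lambda_2-\lambda_1)}{p(p-1)}\ge\frac c{2p(p-1)}$. Moreover $p\mapsto\bar\lambda_p:=\limsup_t\frac1{pt}\log\mathbb E(u(0,t)^p)$ is strictly increasing on the real half-line $[1,\infty)$.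

The hypothesis $0<\rho<1$ matters: if $\rho=1$ then $\xi\equiv1$, $u=e^t$, and all exponents equal $1$.

## Stirring, the generator on $L^2(\nu)$, and Feynman–Kac

Throughout, bonds $b=\{x,y\}$ are nearest-neighbor pairs, $\eta^b$ is $\eta$ with the contents of $b$ exchanged, $e$ runs over the six unit vectors, $B_r=\{x\in\mathbb Z^3:\|x\|_\infty\le r\}$ for integers $r$, and $(\tau_x\eta)(y)=\eta(x+y)$. The Euclidean norm on $\mathbb Z^3$ is $|\cdot|$; the symbols $\|\cdot\|,\langle\cdot,\cdot\rangle$ belong to the $L^2$ space at hand.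

**Definition (stirring).** Give the bonds independent Poisson clocks of rate $\frac16$. When a bond rings, the contents of its two endpoints are exchanged, whether they are particles or holes. Let $Y^z_s$ be the position at time $s$ of the label that started at $z$. Each forward path, and each path followed backward in time, is a walk with total jump rate $1$, so it does not explode. Hence $z\mapsto Y^z_s$ is a bijection of $\mathbb Z^3$, and $\xi(Y^z_s,s)=\xi_0(z)$ defines the SSEP.

For example, on three sites $1,2,3$ in a row with initial configuration $(1,0,0)$, let $\{1,2\}$ ring and then $\{2,3\}$. The labels move $1\to2\to3$, $2\to1$, $3\to2$, and the final configuration is $(0,0,1)$. Exchanging two particles changes labels but not the configuration, so the particle system is exactly the exclusion process. Each single label is an unobstructed walk with generator $\frac16\Delta$; call such a walk $Y$. Also, $1-\xi$ (the holes) is the SSEP with density $1-\rho$.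

**Step 1 (the generator is self-adjoint).** This lets us use the spectral theorem. For finite $\Gamma\subset\mathbb Z^3$ let $h_\Gamma(\eta)=\prod_{x\in\Gamma}\eta(x)$. Finite linear combinations of the $h_\Gamma$ are the cylinder functions; they are exactly the functions of finitely many coordinates. Put
$$Lf(\eta)=\tfrac16\sum_b[f(\eta^b)-f(\eta)] .$$
Since $\nu$ is invariant under exchanges, $L$ is symmetric on cylinder functions in $L^2(\nu)$. If $|\Gamma|=n$, at most $6n$ bonds contribute to $Lh_\Gamma=\frac16\sum_b(h_{\Gamma^b}-h_\Gamma)$, where $\Gamma^b$ is the image of $\Gamma$ under the exchange. All new sets again have $n$ points, so $L$ preserves cylinder functions and $\|L^kh_\Gamma\|\le(2n)^k$. Thus cylinder functions form a dense set of analytic vectors. By Nelson's theorem $L$ is essentially self-adjoint on them, and $e^{tL}h_\Gamma=\sum_kt^kL^kh_\Gamma/k!$.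

This is the SSEP semigroup. Indeed $h_\Gamma(\xi_t)=h_{\Gamma'}(\xi_0)$, where $\Gamma'$ is the set of ancestors at time $0$ of the sites of $\Gamma$ at time $t$. The ancestral set is a Markov chain on $n$-point sets with the same exchange operator as its (bounded) generator, so $\mathbb E_\eta h_\Gamma(\xi_t)$ equals the series. In particular $\nu$ is invariant, the SSEP semigroup is a contraction on $L^2(\nu)$, and by density it is $e^{tL}$. The same holds if the sum over bonds is restricted to any subset of bonds. Since $\langle f,f-f^b\rangle=\frac12\int(f(\eta^b)-f(\eta))^2d\nu$ with $f^b(\eta)=f(\eta^b)$,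
$$\langle f,-Lf\rangle=\tfrac1{12}\sum_b\int\big(f(\eta^b)-f(\eta)\big)^2d\nu\ge0\qquad(f\text{ cylinder}).\tag{2}$$
All operators below are bounded symmetric perturbations of $L$, or of $L\otimes1$ on $L^2(\nu)\otimes\ell^2(B_R)$. They are therefore self-adjoint, with the cylinder functions as a core (in the second case: functions $F(\eta,x)$ that are cylinder in $\eta$ for each $x\in B_R$).

**Step 2 (Feynman–Kac).** Let $P_t=e^{tG}$ be the $L^2$ semigroup of a possibly killed Markov process $\zeta$, let $V$ be bounded, and put $Q_tf=E[e^{\int_0^tV(\zeta_s)ds}f(\zeta_t)]$. The identity $e^{\int_0^tV(\zeta_s)ds}=1+\int_0^tV(\zeta_s)e^{\int_s^tV(\zeta_v)dv}ds$ and the Markov property give $Q_t=P_t+\int_0^tP_sVQ_{t-s}\,ds$. The semigroup $e^{t(G+V)}$ satisfies the same equation, and the difference $D_t$ of the two obeys $\|D_tf\|\le\|V\|_\infty\int_0^t\|D_sf\|ds$. By Gronwall's lemma $Q_t=e^{t(G+V)}$.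

Let $X$ be the walk with generator $\kappa\Delta$, independent of $\xi$, with $X_0=0$ unless stated otherwise. The Feynman–Kac formula for the PAM is $u(0,T)=E_0^X\exp\int_0^T\xi(X_s,T-s)ds$. Since $\xi$ is reversible, $u(0,T)$ has the same law as
$$Z_\infty(\xi)=E_0^X\exp\int_0^T\xi(X_s,s)\,ds .\tag{3}$$

**Step 3 (Green function and entropy).** Let $\mathcal G(y,z)=\int_0^\infty P_y(Y_s=z)ds$. In $d=3$ the standard bound is $\mathcal G(y,z)\le C(1+|y-z|)^{-1}$. In a sum over $y\in B_r$, the terms with $|y-z|<r$ contribute at most a constant times $r^2$, and the others at most $(2r+1)^3C/r$. So there is an absolute $C_1$ with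
$$\sup_z\sum_{y\in B_r}\mathcal G(y,z)\le C_1r^2,\qquad\sup_z\sum_{y\in B_{2r}}\mathcal G(y,z)\le C_1r^2\qquad(r\ge1).\tag{4}$$
In words, $Y$ spends expected time at most of order $r^2$ in a cube of radius $r$. Finally, if $\mu\ll P$, $H(\mu|P)<\infty$ and $E^\mu|G|<\infty$, then
$$E^\mu G\le H(\mu|P)+\log E^P[e^G].\tag{5}$$
Indeed $\log E^Pe^G\ge\log E^\mu e^{G-\log(d\mu/dP)}\ge E^\mu G-H(\mu|P)$ by Jensen. As an illustration, let $P$ be Bernoulli($\frac12$), $\mu$ Bernoulli($1$) and $G(\eta)=g\eta$. Then $H(\mu|P)=\log2$ and (5) reads $g\le\log(1+e^g)$.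

## Jensen for a walker confined to a cube

Inequality (1) applies with $v(T)$ replaced by any positive functional of $\xi$ that is at most $Z_\infty$. Tilting by $Z_\infty$ itself would require a linear lower bound for the entropy of the tilted law of $\xi$ alone, while the walker, who is averaged out, is free to wander. A confined walker is easier to find. So put, for integer $R\ge0$,
$$Z_R(\xi)=E_0^X\Big[e^{\int_0^T\xi(X_s,s)ds};X_{[0,T]}\subset B_R\Big]\le Z_\infty(\xi),\qquad\frac{dQ}{dP}=\frac{Z_R}{\mathbb EZ_R},$$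
where $P$ is the law of $(\xi_s)_{s\le T}$. All quantities are finite, since $0<P_0(X_{[0,T]}\subset B_R)\le Z_R\le e^T$. For real $p>1$, exactly as in (1),
$$\mathbb E[u(0,T)^p]\ge\mathbb E[Z_R^p]=\mathbb E[Z_R]\,E^Q[Z_R^{p-1}]\ge\mathbb E[Z_R]\,e^{(p-1)E^Q\log Z_R}=(\mathbb EZ_R)^p\,e^{(p-1)H(Q|P)} .\tag{6}$$
Confinement lowers $\frac1T\log\mathbb EZ_R$ below $\lambda_1$; the entropy must pay for this.

The crudest choice is $R=0$: the walker sits still and $Z_0=e^{-6\kappa T}e^{\int_0^T\xi(0,s)ds}$. Let $\Lambda_0$ be the limit of $\frac1T\log\mathbb EZ_0$ and $h_0=\liminf\frac1TH(Q|P)$. In the next section we show that the limit exists, and also that $\lambda_1$ is the top of the spectrum of an operator $L+\eta(0)+\kappa\sum_e(\tau_e-1)$; since the $\kappa$-term is nonpositive, this gives $\lambda_1\le\Lambda_0+6\kappa$. So (6) yields $2\lambda_2\ge2\lambda_1-12\kappa+h_0$, which is useful only if $12\kappa<h_0$. Moreover $H(Q|P)=E^Q\int_0^T\xi(0,s)ds-\log\mathbb Ee^{\int_0^T\xi(0,s)ds}\le T-\rho T$ by Jensen, so $h_0\le1-\rho$, and the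 pinned walker says nothing once $12\kappa\ge1-\rho$. For general $\kappa$ the cube must be large.

For large $R$ we shall see that confinement costs at most $8\kappa/R^2$. A positive entropy rate for each $R$ is then not enough: it must beat $R^{-2}$. How large can we expect it to be? By (5), a lower bound on $H(Q|P)$ comes from any observable whose mean is shifted by the tilt. The natural one is the excess number of particles in a larger cube, integrated over time,
$$A=\int_0^T\sum_{y\in B_{2R}}(\xi(y,s)-\rho)\,ds .$$
We shall prove $\log E^Pe^{\theta A}\le C_2\theta^2R^5T$ for small $\theta$: there are of order $R^3$ sites, and correlations last for a time of order $R^2$. If the tilt produces $E^QA\ge c\,R^\gamma T$, then (5) with the best $\theta$, which is $\theta=cR^{\gamma-5}/(2C_2)$ if this is small enough to be allowed, gives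
$$H(Q|P)\ge\big(c\,\theta R^\gamma-C_2\theta^2R^5\big)T=\frac{c^2}{4C_2}R^{2\gamma-5}\,T .\tag{7}$$
This beats $R^{-2}$ for large $R$ exactly when $\gamma>\frac32$. The obvious effect of the tilt is that the walker's own site is occupied more often, and an excess of one site is $\gamma=0$: that gives $R^{-5}$ and loses. The point that rescues the argument is that a particle which has met the walker stays in the neighborhood for a time of order $R^2$ after the meeting. The particles that met the walker during the last $R^2$ units of time are still in $B_{2R}$, and there are of order $R^2$ of them. So $\gamma=2$, the entropy rate is at least of order $1/R$, and $1/R$ beats $1/R^2$. Both the count of meetings and the lingering have to be proved under the tilted law, uniformly in $R$.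

## The growth rate of the confined partition function

Let $S_T=\int_0^T(1-\xi(X_s,s))ds$ be the time the walker spends on holes, so $e^{\int_0^T\xi(X_s,s)ds}=e^{T-S_T}$. On $L^2(\nu)\otimes\ell^2(B_R)$ put, for $a\ge0$,
$$H_{R,a}=L+\kappa\Delta_R-a(1-\eta(x)),\qquad g_R(a)=-\sup\mathrm{spec}\,H_{R,a},$$
where $\Delta_R$ is the Dirichlet restriction of $\Delta$ to $B_R$ (functions are set to $0$ outside $B_R$; for $R=0$ it is multiplication by $-6$). In this section and below, $\mathbb E$ also averages over $X$ when $X$ appears.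

**Lemma 1.** $\lim_{T\to\infty}\frac1T\log\mathbb E[e^{-aS_T};X_{[0,T]}\subset B_R]=-g_R(a)$. In particular $\frac1T\log\mathbb EZ_R\to\Lambda_R:=1-g_R(1)$.

**Step 1 (upper bound).** Let $m_x(T)$ be the expectation with $X_0=x$. By Feynman–Kac $m_0(T)=\langle1\otimes\delta_0,e^{TH_{R,a}}1\rangle\le(2R+1)^{3/2}e^{-g_R(a)T}$, because $\|1\otimes\delta_0\|=1$ and $\|1\|=(2R+1)^{3/2}$.

**Step 2 (lower bound).** We compare all spectral measures with $m_0$. Let $c_R=\min_{x\in B_R}P_0(X_1=x,X_{[0,1]}\subset B_R)>0$. During the first unit of time the weight is at least $e^{-a}$, and $\xi_1$ has law $\nu$ and is independent of $X$. Hence $m_0(T+1)\ge c_Re^{-a}m_x(T)$. For bounded $F$, positivity of the semigroup gives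
$$\langle F,e^{TH_{R,a}}F\rangle\le\|F\|_\infty^2\sum_{x\in B_R}m_x(T)\le C\,m_0(T+1),$$
with $C$ independent of $T$. Let $l=\liminf\frac1T\log m_0(T)$. If the spectral measure of $F$ gave mass $\beta>0$ to $(l+\delta,\infty)$ for some $\delta>0$, the left side would be at least $\beta e^{(l+\delta)T}$ for all $T$, which contradicts the bound along a sequence of times. So the spectral measures of all bounded $F$ are carried by $(-\infty,l]$. Bounded $F$ are dense, so $-g_R(a)\le l$. With Step 1 the limit exists and equals $-g_R(a)$. $\square$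

**Lemma 2.** For $R\ge1$, $\Lambda_R\ge\lambda_1-8\kappa/R^2$.

**Step 1 (spectral formula for $\lambda_1$).** Write $\tau_ef=f\circ\tau_e$. The environment seen from the walker, $\tau_{X_s}\xi_s$, has semigroup $\sum_xP(X_t=x)e^{tL}(f\circ\tau_x)$. Since $L$ commutes with translations, its generator is $\hat L=L+\kappa\sum_e(\tau_e-1)$, which is self-adjoint because $\tau_e^*=\tau_{-e}$. As $(\tau_{X_s}\xi_s)(0)=\xi(X_s,s)$, putting $\hat H=\hat L+\eta(0)$ we get from (3) that $\mathbb Eu(0,T)=\langle1,e^{T\hat H}1\rangle\le e^{T\sup\mathrm{spec}\hat H}$. For bounded $f$, $\langle f,e^{T\hat H}f\rangle\le\|f\|_\infty^2\langle1,e^{T\hat H}1\rangle$, and the argument of Lemma 1, Step 2, gives $\lambda_1=\sup\mathrm{spec}\,\hat H$. Since $\sum_e(\tau_e-1)\le0$, this is at most $\sup\mathrm{spec}(L+\eta(0))$, which equals $\Lambda_0+6\kappa$ because $H_{0,1}+1=L-6\kappa+\eta(0)$. This was used above for the pinned walker.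

**Step 2 (a test function for the cube).** We transplant a nearly optimal $f$ to the cube with a slowly varying cut-off. Given $\delta>0$ take a cylinder $f$ with $\|f\|=1$ and $\langle f,\hat Hf\rangle\ge\lambda_1-\delta$. Let
$$F(\eta,x)=\chi(x)f(\tau_x\eta),\qquad\chi(x)=\mathrm{const}\prod_{i=1}^3\cos\frac{\pi x_i}{2(R+1)}\ \text{ on }B_R,\quad\chi=0\text{ outside},\quad\sum_x\chi(x)^2=1 .$$
Then $\|F\|=1$. With $c_e=\langle f,f\circ\tau_e\rangle\le1$, translation invariance of $\nu$ gives $\int f(\tau_x\eta)f(\tau_{x+e}\eta)d\nu=c_e$, so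
$$\langle F,-\Delta_RF\rangle=\sum_{e,x}\Big[\tfrac12\big(\chi(x)^2+\chi(x+e)^2\big)-\chi(x)\chi(x+e)c_e\Big]=\sum_e(1-c_e)+\sum_ec_e\,\tfrac12\sum_x(\chi(x+e)-\chi(x))^2,$$
using $\frac12(a^2+b^2)-abc=\frac12(a^2+b^2)(1-c)+\frac c2(a-b)^2$. The first sum equals $\langle f,-\sum_e(\tau_e-1)f\rangle$. Since $c_e\le1$, the second is at most $\langle\chi,-\Delta_R\chi\rangle$. The cosine product vanishes where a coordinate is $\pm(R+1)$ and is an eigenfunction, so this equals
$$6\Big(1-\cos\frac\pi{2(R+1)}\Big)\le\frac{3\pi^2}{4(R+1)^2}\le\frac8{R^2}.$$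

**Step 3 (conclusion).** By translation invariance, $\langle F,LF\rangle=\langle f,Lf\rangle$ and $\sum_x\int\eta(x)F^2d\nu=\int\eta(0)f^2d\nu$. As $H_{R,1}+1=L+\kappa\Delta_R+\eta(x)$, we get $\Lambda_R\ge\langle F,(H_{R,1}+1)F\rangle\ge\lambda_1-\delta-8\kappa/R^2$. Let $\delta\to0$. $\square$

## Exclusion against independent walks

The next comparison is used twice: once for holes with a negative $W$ and once for particles with a positive $W$.

**Lemma 3.** Let $W:\mathbb Z^3\to\mathbb R$ have finite support and $u_W(y,t)=E_ye^{\int_0^tW(Y_s)ds}$. Then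
$$\mathbb E_\nu\,e^{\int_0^t\sum_yW(y)\xi(y,s)ds}\le\exp\Big(\rho\sum_y(u_W(y,t)-1)\Big),\qquad\sum_y(u_W(y,t)-1)=\int_0^t\sum_yW(y)u_W(y,s)\,ds .$$

For independent walks started from a finite set, the exponential moment is exactly the product of the $u_W$. The proof shows that exclusion only decreases it.

**Step 1 (finitely many particles).** For finite $\eta$ let $\Phi_t(\eta)=\prod_{y:\eta(y)=1}u_W(y,t)$. Since $\partial_tu_W=\frac16\Delta u_W+Wu_W$,
$$\partial_t\Phi_t=\Phi_t\sum_{y:\eta(y)=1}\Big[\tfrac16\sum_e\Big(\frac{u_W(y+e,t)}{u_W(y,t)}-1\Big)+W(y)\Big].$$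
A bond with exactly one occupied endpoint contributes the same term here and in $L\Phi_t$. A bond with two occupied endpoints contributes twice here and nothing to $L\Phi_t$. Therefore
$$\partial_t\Phi_t-L\Phi_t-\Big(\sum_yW(y)\eta(y)\Big)\Phi_t=\Phi_t\cdot\tfrac16\sum_{\{x,y\}:\,\eta(x)=\eta(y)=1}\Big(\frac{u_W(y,t)}{u_W(x,t)}+\frac{u_W(x,t)}{u_W(y,t)}-2\Big)\ge0 .$$
For a fixed finite number of particles all rates and functions are bounded, so $s\mapsto\mathbb E_\eta[e^{\int_0^s\sum_yW(y)\xi(y,v)dv}\Phi_{t-s}(\xi_s)]$ is differentiable, and the inequality says that it is nonincreasing. Comparing $s=t$ with $s=0$, and using $\Phi_0=1$, gives $\mathbb E_\eta e^{\int_0^t\sum W\xi}\le\Phi_t(\eta)$.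

**Step 2 (from finite to equilibrium).** Apply Step 1 to $\eta1_{B_n}$ and integrate over $\nu$. The right side becomes $\prod_{y\in B_n}(1+\rho(u_W(y,t)-1))\le\exp(\rho\sum_{y\in B_n}(u_W(y,t)-1))$. Now let $n\to\infty$. On the left, in the stirring construction only those labels matter that visit $\mathrm{supp}\,W$ during $[0,t]$; their expected number is $\sum_zP_z(Y\text{ hits supp }W\text{ before }t)<\infty$. So the exponent is a.s. eventually constant in $n$. It is bounded by $t\sum|W|$, and dominated convergence applies. On the right, $|u_W(y,t)-1|\le C\,P_y(Y\text{ hits supp }W\text{ before }t)$ is summable.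

**Step 3 (the identity).** From $e^{\int_0^tW}-1=\int_0^tW(Y_s)e^{\int_s^tW}ds$ we get $u_W(y,t)-1=\int_0^t\sum_zP_y(Y_s=z)W(z)u_W(z,t-s)ds$. Sum over $y$ and use $\sum_yP_y(Y_s=z)=1$. $\square$

**Lemma 4.** There is an absolute $c_1>0$ such that for $r\ge1$, $x\in\mathbb Z^3$ and cylinder $f$,
$$\langle f,-Lf\rangle+\sum_{y\in x+B_r}\langle(1-\eta(y))f,f\rangle\ge(1-\rho)c_1r\,\|f\|^2 .$$

It is expensive to see no holes in a large cube: either the Dirichlet form is large, or many holes are present.

**Step 1 (exponential decay).** Let $U=x+B_r$ and $V(\eta)=\sum_{y\in U}(1-\eta(y))$. The holes form an SSEP with density $1-\rho$. Lemma 3 with $W=-1_U$ gives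
$$\mathbb E_\nu e^{-\int_0^tV(\xi_s)ds}\le\exp\Big(-(1-\rho)\int_0^t\sum_{y\in U}u_W(y,s)ds\Big)\le e^{-(1-\rho)te_r},\qquad e_r=\sum_{y\in U}u_\infty(y),$$
where $u_\infty(y)=E_ye^{-\int_0^\infty1_U(Y_s)ds}\le u_W(y,s)$.

**Step 2 ($e_r\ge c_1r$).** By transience the total time in $U$ is a.s. finite, so $1-e^{-\int_0^\infty1_U(Y_s)ds}=\int_0^\infty1_U(Y_s)e^{-\int_s^\infty1_U(Y_v)dv}ds$. Take expectations and use the Markov property: $1-u_\infty(y)=\sum_{z\in U}\mathcal G(y,z)u_\infty(z)$. Sum over $y\in U$ and use (4) with translation invariance: $(2r+1)^3-e_r\le C_1r^2e_r$. So $e_r\ge\frac{(2r+1)^3}{1+C_1r^2}\ge c_1r$ with $c_1=8/(1+C_1)$.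

**Step 3 (spectral conclusion).** For bounded $f$ and all $t$, $\langle f,e^{t(L-V)}f\rangle\le\|f\|_\infty^2e^{-(1-\rho)c_1rt}$. So the spectral measure of $f$ for $L-V$ lives on $(-\infty,-(1-\rho)c_1r]$. For cylinder $f$ this is the assertion. $\square$

## A gap that does not depend on the cube

**Lemma 5.** There is $c_0=c_0(\kappa,\rho)>0$ with $g_R(2)-g_R(1)\ge c_0$ for all $R\ge1$.

By the concavity argument in the next section, this says that under the tilted law the walker spends a positive fraction of time on holes, uniformly in $R$. The proof is by contradiction. If the gap were tiny, a near-optimizer $F$ would live almost entirely on configurations in which the walker's site is occupied, and the semigroup would hardly change $F$. But the semigroup can carry a nearby hole to the walker. So $F$ would have to avoid holes in a whole neighborhood of the walker, and Lemma 4 forbids that.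

**Step 1 (a near-optimizer).** Testing with $1\otimes\delta_0$ gives $0\le g_R(1)\le g_R(2)\le6\kappa+2$. Put $C_0=6\kappa+3$. Suppose $g_R(2)-g_R(1)<\varepsilon\le1$. Choose a cylinder $F$ with $\|F\|=1$ and $\langle F,-H_{R,2}F\rangle\le g_R(2)+\varepsilon$. Replacing $F$ by $|F|$, which is again cylinder, does not increase the form, because $(|a|-|b|)^2\le(a-b)^2$ in (2) and in $\langle F,-\Delta_RF\rangle=\frac12\sum_{e,x}\|F(\cdot,x+e)-F(\cdot,x)\|^2$, with the sum over $x\in\mathbb Z^3$ and $F=0$ outside $B_R$. So let $F\ge0$. Put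
$$D=\langle F,(-L-\kappa\Delta_R)F\rangle,\qquad q=\langle(1-\eta(x))F,F\rangle,\qquad K=-H_{R,1}-g_R(1)\ge0 .$$
We have $D+2q\le g_R(2)+\varepsilon$ and $D+q\ge g_R(1)$. Subtracting, and using the assumption,
$$q\le2\varepsilon,\qquad\langle F,KF\rangle=D+q-g_R(1)\le2\varepsilon,\qquad\langle F,-LF\rangle\le D\le C_0 .\tag{8}$$

**Step 2 ($F$ is almost invariant and almost sees no hole).** Since $(1-e^{-k})^2\le k$ for $k\ge0$, the spectral theorem gives $\|F-e^{-K}F\|\le\sqrt{2\varepsilon}$. Let $\mathcal V=\{(\eta,x):\eta(x)=0\}$. As $\|1_{\mathcal V}F\|=\sqrt q$,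
$$\|1_{\mathcal V}e^{-K}F\|\le\sqrt q+\sqrt{2\varepsilon}\le2\sqrt{2\varepsilon}.\tag{9}$$

**Step 3 (carrying a hole to the walker).** Since the dynamics is reversible, we may as well look at the motion that carries the content of $x$ to $x+y$. Fix $r\ge1$ and $y\in B_r$. Let $L^x_{\rm out}$ be the part of $L$ from bonds with no endpoint in $x+B_r$. Fix a nearest-neighbor self-avoiding path in $x+B_r$ from $x$ to $x+y$ of length at most $3r$, translated with $x$; correcting one coordinate after another gives one. (For $y=0$ the path is empty.) Consider the event that on $[0,1]$ the walker does not jump, each bond of the path rings exactly once and in the order of the path, and no other bond touching $x+B_r$ rings. Finitely many bonds are involved, so its probability is at least some $c(r,\kappa)>0$, the minimum over $y\in B_r$; it does not depend on $x$. On this event the content of $x$ is handed along to $x+y$. The configuration in $x+B_r$ undergoes a permutation $\pi_x$ of sites with $(\pi_x\eta)(x+y)=\eta(x)$, and independently the configuration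 outside evolves by $L_{\rm out}^x$. The Feynman–Kac weight $e^{-S_1}$ is at least $e^{-1}$, and $e^{g_R(1)}\ge1$. Since $F\ge0$ we may discard everything else:
$$e^{-K}F(\eta,x)=e^{g_R(1)}e^{H_{R,1}}F(\eta,x)\ge c'_r\big(e^{L^x_{\rm out}}F(\cdot,x)\big)(\pi_x\eta),\qquad c_r'=e^{-1}c(r,\kappa).$$

**Step 4 (holes at $x+y$ are rare under $F^2$).** Put $f(\eta,x)=1\{\eta(x+y)=0\}F(\eta,x)$ and $p_y=\|f\|^2$. Square the last inequality, multiply by $1\{\eta(x)=0\}=1\{(\pi_x\eta)(x+y)=0\}$, integrate, and use that $\nu$ is $\pi_x$-invariant. Since $e^{L^x_{\rm out}}$ leaves the contents of $x+B_r$ alone, it commutes with multiplication by $1\{\eta(x+y)=0\}$. So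
$$\|1_{\mathcal V}e^{-K}F\|^2\ge c_r'^2\sum_{x\in B_R}\|e^{L^x_{\rm out}}f(\cdot,x)\|^2 .$$
Let $\mathcal L=\oplus_xL_{\rm out}^x$. The indicator is not affected by outside bonds, so by (2) $\langle f,-\mathcal Lf\rangle\le\langle F,-LF\rangle\le C_0$. If $p_y>0$, Jensen's inequality for the spectral measure of $f$, normalized by $p_y$, gives
$$\sum_x\|e^{L^x_{\rm out}}f(\cdot,x)\|^2=\langle f,e^{2\mathcal L}f\rangle\ge p_y\,e^{2\langle f,\mathcal Lf\rangle/p_y}\ge p_y\,e^{-2C_0/p_y}.$$
Together with (9),
$$c'_r\sqrt{p_y}\,e^{-C_0/p_y}\le2\sqrt{2\varepsilon}\qquad\text{for every }y\in B_r\text{ with }p_y>0 .\tag{10}$$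

**Step 5 (contradiction with Lemma 4).** Apply Lemma 4 to each $F(\cdot,x)$ and sum over $x$: $C_0+\sum_{y\in B_r}p_y\ge(1-\rho)c_1r$. Fix $r=r(\kappa,\rho)$ with $(1-\rho)c_1r\ge C_0+2$. Then $\sum_{y\in B_r}p_y\ge2$, so some $p_y\ge p_*:=2(2r+1)^{-3}$. As $p\mapsto\sqrt p\,e^{-C_0/p}$ is increasing, (10) gives $\varepsilon\ge\varepsilon_*:=\frac18c_r'^2p_*e^{-2C_0/p_*}>0$, a number that depends only on $\kappa,\rho$. So the gap cannot be smaller than $c_0=\frac12\min(1,\varepsilon_*)$: otherwise take $\varepsilon=c_0<\varepsilon_*$. $\square$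

## The tilted law as a field of independent Bernoulli variables

Let $\tilde P$ be the joint law of $\xi_0$, the stirring clocks $\omega$, and $X$ on $[0,T]$. Put
$$\frac{d\tilde Q}{d\tilde P}=\frac{e^{\int_0^T\xi(X_s,s)ds}\,1\{X_{[0,T]}\subset B_R\}}{\mathbb EZ_R}.$$
Averaging over $X$ shows that $Q$ is the law of $\xi$ under $\tilde Q$. By Lemma 2 and $\lambda_1>0$, $\Lambda_R>0$ for $R\ge R_0(\kappa,\rho)$, where we take $R_0\ge1$. By Lemma 1, $\log\mathbb EZ_R\ge0$ for $T\ge T_0(R)$, and then
$$\mathcal H:=H(\tilde Q|\tilde P)=E^{\tilde Q}\Big[\int_0^T\xi(X_s,s)ds\Big]-\log\mathbb EZ_R\le T .\tag{11}$$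
From now on $R\ge R_0$ and $T\ge T_0(R)$; $T_0(R)$ is enlarged when necessary.

**Step 1 (conditional law of $\xi_0$).** The stirring labels make the tilt explicit. Let $\ell_z=\int_0^T1\{X_s=Y^z_s\}ds$ be the time the walker spends with label $z$. Since $z\mapsto Y_s^z$ is a bijection, $\sum_z\ell_z=T$, and $\int_0^T\xi(X_s,s)ds=\sum_z\xi_0(z)\ell_z$. The density is thus a product over labels. So under $\tilde Q$, given $(\omega,X)$, the $\xi_0(z)$ are independent and Bernoulli with parameter $\frac{\rho e^{\ell_z}}{1-\rho+\rho e^{\ell_z}}$. For instance, with $\rho=\frac12$, a label with $\ell_z=0$ keeps parameter $\frac12$, and one with $\ell_z=\log3$ has parameter $\frac34$.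

**Step 2 (a formula for the excess).** We express $E^QA$ through the labels. Let $T_z=\int_0^T1\{Y_s^z\in B_{2R}\}ds$, so that $\sum_zT_z=|B_{2R}|T$ and $A=\sum_z(\xi_0(z)-\rho)T_z$. This sum is dominated by $|B_{2R}|T$, so we may take conditional expectations term by term. Since $\frac{\rho e^\ell}{1-\rho+\rho e^\ell}-\rho=\rho(1-\rho)\frac{e^\ell-1}{1-\rho+\rho e^\ell}$,
$$E^Q[A]=E^{\tilde Q}\sum_z\rho(1-\rho)\frac{e^{\ell_z}-1}{1-\rho+\rho e^{\ell_z}}T_z\ge\tfrac12\rho(1-\rho)E^{\tilde Q}\sum_z\min(\ell_z,1)\,T_z ,\tag{12}$$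
because $1-\rho+\rho e^\ell\le e^\ell$ and $1-e^{-\ell}\ge\frac12\min(\ell,1)$.

**Step 3 (many labels are met).** This is where the gap enters: were the walker to sit on a few labels for a very long time, those labels would almost surely be particles, and $S_T$ would be small. By Step 1,
$$E^{\tilde Q}S_T=E^{\tilde Q}\sum_z(1-\xi_0(z))\ell_z=E^{\tilde Q}\sum_z\frac{(1-\rho)\ell_z}{1-\rho+\rho e^{\ell_z}}\le\rho^{-1}E^{\tilde Q}\sum_z\min(\ell_z,1).$$
For $\ell_z\le1$ use that the denominator is at least $1$. For $\ell_z>1$ use that it is at least $\rho e^{\ell_z}$ and that $\ell e^{-\ell}\le1$. On the other hand $G_T(a)=-\log\mathbb E[e^{-aS_T};X_{[0,T]}\subset B_R]$ is concave in $a$, and $G_T'(1)=E^{\tilde Q}S_T$, since $\tilde Q$ has density proportional to $e^{-S_T}1\{X_{[0,T]}\subset B_R\}$. So $E^{\tilde Q}S_T\ge G_T(2)-G_T(1)$. By Lemmas 1 and 5 the right side is at least $\frac12c_0T$ for $T\ge T_0(R)$. Hence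
$$E^{\tilde Q}\sum_z\min(\ell_z,1)\ge\tfrac12\rho c_0T .\tag{13}$$

## Touched labels linger for a time of order $R^2$

Call $z$ touched at $\tau_z=\inf\{s:Y^z_s=X_s\}$ if $\tau_z\le T$, and let $N_{\rm tot}$ be the number of touched labels.

**Step 1 (the number of touched labels).** A new label can be touched only at time $0$, when $X$ jumps (rate $6\kappa$), or when one of the six bonds at $X$ rings (total rate $1$). Each such event touches at most one new label. So under $\tilde P$, $N_{\rm tot}-1$ is dominated by a Poisson variable with mean $(6\kappa+1)T$. The density $d\tilde Q/d\tilde P$ is bounded, so $N_{\rm tot}$ is $\tilde Q$-integrable, and (5) with (11) gives, for $T\ge1$,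
$$E^{\tilde Q}N_{\rm tot}\le\mathcal H+1+(e-1)(6\kappa+1)T\le C_3T,\qquad C_3=4+12\kappa .\tag{14}$$

Counting alone gives only the losing exponent $\gamma=0$ of (7). While the walker sits on $z$, the label is in $B_R\subset B_{2R}$, so $T_z\ge\ell_z$ and $\sum_z\min(\ell_z,1)T_z\ge\sum_z\min(\ell_z,1)^2\ge(\sum_z\min(\ell_z,1))^2/N_{\rm tot}$. By Cauchy–Schwarz, (13) and (14), the $\tilde Q$-mean is at least $(\frac12\rho c_0T)^2/(C_3T)$, of order $T$ without any power of $R$. We need $T_z$ of order $R^2$ for most touched labels.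

Under $\tilde P$ a label moves a distance of order $\sqrt w$ in time $w$, so for $w=\varepsilon R^2$ few labels travel as far as $R$. Under $\tilde Q$ the only control is the entropy bound $\mathcal H\le T$, and it must be spent on about $T$ labels at once. So we need an exponential moment, with a large parameter $M$, of the total squared displacement.

**Definition (active labels).** Let $\varepsilon>0$, $M\ge1$, $w=\varepsilon R^2$, $R\ge6M$. For touched $z$ and $s\ge\tau_z$ put $d^z_s=Y^z_s-Y^z_{\tau_z}$ and $\sigma_z=\min(\tau_z+w,\inf\{s\ge\tau_z:\|d^z_s\|_\infty>R\})$. Call $z$ active on $[\tau_z,\sigma_z)$, let $N_s^{\rm act}$ be the number of active labels at time $s$, and put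
$$U_s=\sum_{z:\tau_z\le s}\frac{|d^z_{s\wedge\sigma_z}|^2}{R^2},\qquad N_{\rm esc}=\#\Big\{z:\tau_z\le T-w,\ \sup_{v\le w}\|d^z_{\tau_z+v}\|_\infty>R\Big\}.$$

For example, a label touched at time $s_0$ that then makes one step to the right and one step up contributes $2/R^2$ to $U$ if it is still active. A label counted in $N_{\rm esc}$ has $\sigma_z\le T$ and $|d^z_{\sigma_z}|>R$, so it contributes more than $1$ to $U_T$; thus $N_{\rm esc}\le U_T$. Also, at its exit one coordinate of $d$ is at most $R+1$ in absolute value and the others at most $R$, so each contribution to $U$ is at most $3(R+1)^2/R^2\le12$, and $U_T\le12N_{\rm tot}$.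

**Lemma 6.** $E^{\tilde P}\exp\big(MU_T-(M+18M^2)\varepsilon N_{\rm tot}\big)\le1$.

**Step 2 (jump rates of $e^{MU}$).** A ring of a bond at an active label changes its displacement from $d$ to $d+e$ and its contribution to $U$ by $(2d\cdot e+1)/R^2$. Since $\|d\|_\infty\le R$, this is at most $(2R+1)/R^2\le3/R$ in absolute value. A newly touched label enters with $d=0$, and the expiry of activity does not change $U$. So $U$ jumps only at rings of bonds that touch active labels. Let $\Delta_bU$ be the total change at a ring of $b$. At most two active labels are involved, so $|M\Delta_bU|\le6M/R\le1$. From $e^a-1\le a+a^2$ for $|a|\le1$,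
$$\tfrac16\sum_b\big(e^{M\Delta_bU}-1\big)\le\tfrac M6\sum_b\Delta_bU+\tfrac{M^2}6\sum_b(\Delta_bU)^2\le\frac{M+18M^2}{R^2}N^{\rm act}_s .\tag{15}$$
For the first term, each active label contributes $\sum_e(2d\cdot e+1)/R^2=6/R^2$. For the second, $(\Delta_bU)^2$ is at most twice the sum of the squared one-label changes, each at most $9/R^2$, and there are six bonds per label: $\frac{M^2}6\cdot2\cdot6\cdot\frac9{R^2}=\frac{18M^2}{R^2}$.

**Step 3 (a supermartingale).** For $n\ge2$ let $\theta_n$ be the first time at which $n$ labels have been touched. Before $\theta_n$ there are fewer than $n$ active labels, and $U\le12n$ up to and including $\theta_n$. Almost surely no two clocks ring together, none rings at a jump time of $X$, and none rings at a time $\tau_z+w$. Hence, with $N_b$ the bond clocks,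
$$e^{MU_{s\wedge\theta_n}}=1+\sum_b\int_0^{s\wedge\theta_n}h_b(v)\,dN_b(v),\qquad h_b(v)=e^{MU_{v-}}\big(e^{M\Delta_bU}-1\big),$$
where the $h_b$ are predictable and bounded, with at most $6n$ of them nonzero at any time. Compensating each $dN_b$ by $\frac16dv$ produces a martingale, and by (15) the compensator has density at most $e^{MU_v}\frac{M+18M^2}{R^2}N_v^{\rm act}$. Integrating by parts against the continuous factor $\exp(-\frac{M+18M^2}{R^2}\int_0^sN_v^{\rm act}dv)$, we find that
$$\exp\Big(MU_s-\frac{M+18M^2}{R^2}\int_0^sN^{\rm act}_vdv\Big),\quad\text{stopped at }\theta_n,$$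
is a bounded supermartingale with initial value $1$. Since $N_{\rm tot}<\infty$ a.s., the stopping disappears as $n\to\infty$, and by Fatou's lemma the unstopped quantity at time $T$ has mean at most $1$. Each label is active for a time at most $w$, so $\int_0^TN_v^{\rm act}dv\le wN_{\rm tot}=\varepsilon R^2N_{\rm tot}$. This proves Lemma 6. $\square$

**Step 4 (few labels escape under $\tilde Q$).** Now we transfer Lemma 6 to $\tilde Q$. Since $U_T\le12N_{\rm tot}$, everything is $\tilde Q$-integrable. By (5) with $G=MU_T-(M+18M^2)\varepsilon N_{\rm tot}$, then (11) and (14),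
$$E^{\tilde Q}N_{\rm esc}\le E^{\tilde Q}U_T\le\Big(\frac1M+(1+18M)\varepsilon C_3\Big)T .$$
First fix $M\ge1$ with $\frac1M\le\frac1{16}\rho c_0$, then $\varepsilon>0$ with $(1+18M)\varepsilon C_3\le\frac1{16}\rho c_0$. Both depend only on $\kappa,\rho$, and $E^{\tilde Q}N_{\rm esc}\le\frac18\rho c_0T$.

**Step 5 (an excess of order $R^2T$).** We combine (12), (13) and Step 4. Suppose $\tau_z\le T-w$ and $z$ is not counted in $N_{\rm esc}$. Since $Y^z_{\tau_z}=X_{\tau_z}\in B_R$ $\tilde Q$-a.s., the label stays in $B_{2R}$ during $[\tau_z,\tau_z+w]$, so $T_z\ge w$. The labels with $\tau_z>T-w$ meet the walker only during the last $w$ units of time, so $\sum_{z:\tau_z>T-w}\ell_z\le w$. The escaping labels have $\min(\ell_z,1)\le1$. Therefore, for $T$ large,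
$$E^{\tilde Q}\sum_z\min(\ell_z,1)T_z\ge w\Big(\tfrac12\rho c_0T-w-\tfrac18\rho c_0T\Big)\ge\tfrac14\rho c_0\varepsilon R^2T,$$
and (12) yields
$$E^Q[A]\ge c_4R^2T,\qquad c_4=\tfrac18\rho^2(1-\rho)c_0\varepsilon,\tag{16}$$
for all $R\ge R_0':=\max(R_0,6M)$ and $T\ge T_1(R)$. The constants $c_4$ and $R'_0$ depend only on $\kappa,\rho$.

## Entropy of order $T/R$

**Lemma 7.** There are $c_5>0$ and $R_1$, depending only on $\kappa,\rho$, such that $H(Q|P)\ge c_5T/R$ for all integers $R\ge R_1$ and all $T\ge T_1(R)$.

**Step 1 (exponential moment of $A$ under $P$).** Let $\theta>0$ with $\theta C_1R^2\le\frac12$ and $W=\theta1_{B_{2R}}$. By (4), $\alpha:=\sup_zE_z\int_0^\infty W(Y_s)ds\le\theta C_1R^2\le\frac12$. Writing the $k$-th power as $k!$ times an integral over ordered times and applying the Markov property successively at the latest times gives $\frac1{k!}E_z(\int_0^\infty W(Y_s)ds)^k\le\alpha^k$ (Khas'minskii). Summing over $k$, $u_W\le(1-\alpha)^{-1}\le1+2\alpha\le1+2\theta C_1R^2$. Lemma 3 and $|B_{2R}|=(4R+1)^3\le125R^3$ yield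
$$\log E^P[e^{\theta A}]\le\rho\theta|B_{2R}|T(1+2\theta C_1R^2)-\rho\theta|B_{2R}|T=2\rho C_1\theta^2R^2|B_{2R}|T\le C_2\theta^2R^5T,\qquad C_2=250\rho C_1 .$$
The first-order terms cancel because $A$ is centered; this is the $R^5$ promised before (7).

**Step 2 (choice of $\theta$).** $A$ is bounded, so (5) and (16) give $H(Q|P)\ge\theta E^Q[A]-\log E^Pe^{\theta A}\ge(c_4\theta R^2-C_2\theta^2R^5)T$ for $R\ge R_0'$ and $T\ge T_1(R)$. Take $\theta=c_4/(2C_2R^3)$. Then $\theta C_1R^2=c_4C_1/(2C_2R)\le\frac12$ for large $R$, and the right side equals $c_5T/R$ with $c_5=c_4^2/(4C_2)$. $\square$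

## Proof of Theorem 1

In (6) take logarithms, divide by $pT$ and let $T\to\infty$. By Lemmas 1, 2 and 7, for every real $p>1$ and every integer $R\ge R_1$,
$$\liminf_{T\to\infty}\frac1{pT}\log\mathbb E[u(0,T)^p]\ge\lambda_1-\frac{8\kappa}{R^2}+\frac{p-1}p\,\frac{c_5}R .\tag{17}$$
For $p=2$ the right side exceeds $\lambda_1$ as soon as $R>16\kappa/c_5$. So $\lambda_2>\lambda_1$, and by the convexity of $p\mapsto p\lambda_p$ the strict inequality for $p=2$ implies $\lambda_p>\lambda_{p-1}$ for all $p\ge2$. The conjecture is true for every $\kappa>0$ and $\rho\in(0,1)$. $\blacksquare$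

## Real moments and the proof of Theorem 2

**Step 1 (real moments).** We optimize (17) in $R$. Let $K\ge\max(R_1,32\kappa/c_5,1)$. The interval $[\frac{Kp}{p-1},\frac{2Kp}{p-1}]$ has length at least $1$, so it contains an integer $R$, and $R\ge K\ge R_1$. For this $R$,
$$\frac{p-1}p\,\frac{c_5}R-\frac{8\kappa}{R^2}\ge\Big(\frac{p-1}p\Big)^2\Big(\frac{c_5}{2K}-\frac{8\kappa}{K^2}\Big)\ge c\Big(\frac{p-1}p\Big)^2,\qquad c=\frac{c_5}{4K},$$
since $8\kappa/K^2\le c_5/(4K)$. This is the first assertion.

**Step 2 (integers).** Let $a_k=k\lambda_k$ for $k\ge1$ and $a_0=0$. By convexity for $k\ge2$, and by $a_2-2a_1=2(\lambda_2-\lambda_1)\ge0$ for $k=1$, all second differences $a_{k+1}-2a_k+a_{k-1}$, $k\ge1$, are nonnegative. Summation by parts gives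
$$(p-1)a_p-pa_{p-1}=\sum_{k=1}^{p-1}k\,(a_{k+1}-2a_k+a_{k-1})\ge a_2-2a_1 .$$
Dividing by $p(p-1)$ gives $\lambda_p-\lambda_{p-1}\ge\frac{2(\lambda_2-\lambda_1)}{p(p-1)}$. Step 1 with $p=2$ gives $\lambda_2-\lambda_1\ge\frac c4$, hence the bound $\frac c{2p(p-1)}$.

**Step 3 (strict monotonicity on $[1,\infty)$).** Let $\bar\Lambda(p)=p\bar\lambda_p=\limsup_t\frac1t\log\mathbb E(u(0,t)^p)$ for $p>0$, and $\bar\Lambda(0)=0$, which the same formula gives at $p=0$. Since $1\le u(0,t)\le e^t$, $\bar\Lambda$ is finite on $[0,\infty)$. By Hölder's inequality each $p\mapsto\frac1t\log\mathbb E(u(0,t)^p)$ is convex, and a limsup of convex functions is convex; so $\bar\Lambda$ is convex. As $\bar\Lambda(0)=0$, the slope $\bar\lambda_p=\bar\Lambda(p)/p$ is nondecreasing in $p$. Suppose $\bar\lambda_p=\bar\lambda_q$ with $1\le p<q$. Then $\bar\Lambda$ takes collinear values at $0,p,q$, and a convex function that meets its chord at an interior point is linear there; so $\bar\Lambda$ is linear on $[0,q]$ and $\bar\lambda_q=\bar\lambda_1=\lambda_1$. But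 Step 1 gives $\bar\lambda_q\ge\lambda_1+c(\frac{q-1}q)^2>\lambda_1$, a contradiction. $\blacksquare$
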